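\title{Star decomposition of multitriangulations of the half-cylinder}

\begin{abstract}
A $k$-triangulation on the half-cylinder with $n$ marked points is a maximal set of edges whose lift to the universal cover contains no $k+1$ pairwise crossing edges. We prove, for all $k,n\ge 1$, that every angle of the lift with an edge shorter than $kn$ belongs to a unique $k$-star contained in the lift. This settles a conjecture posed by Solotko, Tung, Yang and Zhang. The remaining angles form a single translation orbit and belong to no $k$-star. It follows that there are $n-1$ stars up to translation and $k(n-1)$ edges of length greater than $k$. The main step shows that adding a single missing edge of length at most $kn$ to the lift, without its translates, already creates $k+1$ pairwise crossing edges; this reduces the problem to the star theorem of Pilaud and Santos for polygons.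
\end{abstract}

\section{Introduction}\label{sec:intro}

In a triangulation of a convex polygon, two edges that are consecutive around a common vertex bound exactly one triangle. A $k$-triangulation allows up to $k$ edges to cross pairwise. Its pieces are star polygons with $2k+1$ vertices, and they overlap; still, each angle determines exactly one piece. We study the same statement on a half-cylinder, where the polygon is replaced by an infinite periodic object.

\subsection{Edges, angles and stars}

Fix $k\ge 1$. All marked points in this paper are integers. We close the line by a point at infinity and use the resulting cyclic order: for distinct integers, $t_0\prec t_1\prec\dots\prec t_r$ means that $(t_0,\dots,t_r)$ is a cyclic shift of an increasing sequence. An \emph{edge} $[a,b]$ is an unordered pair of distinct integers, drawn as an arc in the upper half-plane; its \emph{length} is $|a-b|$. Two edges $[a,b]$ and $[c,d]$ \emph{cross} if their four endpoints are distinct and alternate, that is, $a\prec c\prec b\prec d$ after relabeling. An \emph{$r$-crossing} is a set of $r$ pairwise crossing edges, and a set of edges is \emph{free} if it contains no $(k+1)$-crossing.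

An \emph{angle} $\angle(u,v,w)$ of a set $S$ of edges is a pair of edges $[u,v],[v,w]\in S$, each of length at least $k$, such that $u\prec v\prec w$ and there is no edge $[v,t]\in S$ with $w\prec t\prec u$. A \emph{$k$-star} is given by $2k+1$ points $s_0\prec s_1\prec\dots\prec s_{2k}$. Its edges are $[s_j,s_{j+k}]$ and its angles are $\angle(s_{j-k},s_j,s_{j+k})$, with indices modulo $2k+1$. It is \emph{contained} in $S$ if all its edges are in $S$, and an angle \emph{belongs} to it if it is one of these $2k+1$ angles. A $1$-star is a triangle and a $2$-star is a pentagram.

A set $V$ of $N$ consecutive integers, with the cyclic order above, is the vertex set of a convex $N$-gon, and crossings of edges are crossings of chords. The \emph{polygon length} of $[a,b]$ is $\min(|a-b|,N-|a-b|)$. A \emph{$k$-triangulation of the $N$-gon} is a maximal free set of edges with ends in $V$; its angles are defined as above, with polygon length in place of length. The following theorem is the only external result that we use.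

\begin{theorem}[Pilaud--Santos {\cite[Section~3]{PS}}]\label{thm:PS}
Let $S$ be a $k$-triangulation of a convex $N$-gon, $N\ge 2k+1$. Every angle of $S$, both of whose edges have polygon length at least $k$, belongs to a unique $k$-star contained in $S$.
\end{theorem}

\subsection{The half-cylinder}

Fix $n\ge1$. Let $\mathcal C_n$ be the half-cylinder with $n$ marked points on its boundary circle. Its universal cover $\overline{\mathcal C}_n$ is a half-plane whose boundary line carries marked points that we identify with the integers; the covering map $\pi$ remembers $i \bmod n$, and the deck transformation is the translation $i\mapsto i+n$. An edge on $\mathcal C_n$ is the image under $\pi$ of an edge, that is, an orbit of edges under this translation, and its length is the common length of the edges in the orbit. A set $T$ of edges on $\mathcal C_n$ lifts to $\overline T=\pi^{-1}(T)$. Call a set of edges \emph{periodic} if it is invariant under translation by $n$; then $T\mapsto \overline T$ is an inclusion-preserving bijection onto the periodic sets. A \emph{$k$-triangulation on $\mathcal C_n$} is a maximal set $T$ such that $\overline T$ is free. Thus $\overline T$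 is a free periodic set that is maximal among free periodic sets.

Which angles of $\overline T$ belong to a $k$-star contained in $\overline T$? The case $k=1$ suggests the answer.

\begin{example}[$k=1$, $n\ge2$]\label{ex:k1}
Here $\overline T$ has no two crossing edges. An edge longer than $n$ crosses its own translate, so there is a longest edge, and after shifting the labels it is $[0,L]$ with $L\le n$. No edge $[x,y]\in\overline T$ satisfies $x<jn<y$: after translation we would have $x<0<y\le x+L<L$, and the edge would cross $[0,L]$. Hence no edge of $\overline T$ crosses a translate of $[0,n]$, these translates do not cross one another, and by maximality they lie in $\overline T$. So $\overline T$ is a triangulation of the $(n+1)$-gon on $0,1,\dots,n$, repeated periodically. It has $n-1$ triangles per period. Every angle lies in one of them, except the angles $\angle(jn-n,jn,jn+n)$, which open toward infinity.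
\end{example}

For general $k$ the lengths are bounded by $kn$ (Lemma~\ref{lem:basic}), and one guesses that the only angles without a star are again those between two edges of the greatest possible length. That all other angles behave as in a polygon is the conjecture posed in \cite{STYZ}; for $k=2$ it is the known Star Decomposition Theorem. We prove it for every $k$.

\begin{theorem}\label{thm:main}
Let $k,n\ge1$, let $T$ be a $k$-triangulation on $\mathcal C_n$, and let $\angle(u,v,w)$ be an angle of $\overline T$ with $|u-v|<kn$ or $|w-v|<kn$. Then this angle belongs to a unique $k$-star contained in $\overline T$.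
\end{theorem}

The hypothesis cannot be weakened, and the structure of $\overline T$ can be described in more detail. The \emph{median} of a $k$-star is the vertex that has $k$ vertices to its left and $k$ to its right in the linear order of $\mathbb Z$.

\begin{theorem}\label{thm:structure}
Let $k,n\ge1$ and let $T$ be a $k$-triangulation on $\mathcal C_n$.
\begin{enumerate}
\item[(1)] All edges of $\overline T$ have length at most $kn$. There is exactly one residue class $a+n\mathbb Z$ such that the edges of length $kn$ in $\overline T$ are exactly the edges $[a',a'+kn]$, $a'\in a+n\mathbb Z$.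
\item[(2)] An angle of $\overline T$ belongs to a (then unique) $k$-star of $\overline T$ if and only if its two edges do not both have length $kn$. The angles in no star are exactly $\angle(a'-kn,a',a'+kn)$, $a'\in a+n\mathbb Z$.
\item[(3)] For each $v\not\equiv a\pmod n$ exactly one $k$-star of $\overline T$ has median $v$, and none has its median in $a+n\mathbb Z$. Hence there are exactly $n-1$ $k$-stars up to translation.
\item[(4)] $T$ has exactly $k(n-1)$ edges of length greater than $k$. Conversely, a set of edges on $\mathcal C_n$ whose lift has no $(k+1)$-crossing, and which contains all edges of length at most $k$ and $k(n-1)$ edges of length greater than $k$, is a $k$-triangulation.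
\item[(5)] An edge of $\overline T$ of length $\ell$ lies in exactly two stars if $k<\ell<kn$, and in exactly one star if $\ell=k<kn$ or $\ell=kn>k$.
\item[(6)] Every edge $e\notin\overline T$ of length at most $kn$ is crossed by all the edges of some $k$-crossing of $\overline T$.
\end{enumerate}
\end{theorem}

\subsection{The method}

The plan is to cut a large window out of $\overline T$, complete it to a $k$-triangulation $S$ of a polygon, apply Theorem~\ref{thm:PS} to $S$, and show that the star obtained uses none of the added edges. Two things stand in the way.

First, $\overline T$ is maximal only among periodic sets. If $e\notin\overline T$, then adding the whole orbit of $e$ creates a $(k+1)$-crossing, but that crossing may use several translates of $e$, and nothing forbids a priori that the completion $S$ contains $e$ alone. Part~(6) of Theorem~\ref{thm:structure} excludes this for edges of length at most $kn$; it is the heart of the paper and is proved in Section~\ref{sec:strong}, by following a height function on the lattice of edges.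

Second, the completion may well add edges longer than $kn$. These are controlled by the edges of length $kn$, found in Section~\ref{sec:wall}, which form a wall between the short edges and the long ones. Section~\ref{sec:main} shows that a star with an edge shorter than $kn$ cannot climb over the wall, and Section~\ref{sec:structure} derives Theorem~\ref{thm:structure} by counting angles.

\section{Crossings as chains}\label{sec:chains}

When the ends of an edge are listed in increasing order we write it as $(x,y)$, $x<y$, and view it as a lattice point. We write $(x,y)<(x',y')$ if $x<x'$ and $y<y'$; a \emph{chain} is a set totally ordered by this strict order. For $c\in\mathbb Z$ let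
\[
Q_c=\{(x,y): x\le c<y\}
\]
be the set of edges that pass over the gap between $c$ and $c+1$.

\begin{lemma}\label{lem:chain}
For a finite nonempty set of edges the following are equivalent: the edges cross pairwise; they form a chain whose largest left end is smaller than its smallest right end; they form a chain contained in some $Q_c$.
\end{lemma}

\begin{proof}
Edges $(x,y)$ and $(x',y')$ with $x\le x'$ cross if and only if $x<x'<y<y'$. So pairwise crossing edges form a chain $(x_1,y_1)<\dots<(x_r,y_r)$ with $x_r<y_1$. Such a chain lies in $Q_{x_r}$. In a chain contained in $Q_c$ we have $x_i<x_j\le c<y_i<y_j$ for $i<j$.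
\end{proof}

From now on $T$ is a $k$-triangulation on $\mathcal C_n$ and $X=\overline T$.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Every edge of a $(k+1)$-crossing has length at least $k+1$.
\item[(b)] $X$ contains all edges of length at most $k$.
\item[(c)] Every edge of a free periodic set has length at most $kn$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x_1<\dots<x_{k+1}<y_1<\dots<y_{k+1}$, then $y_i-x_i\ge (i-1)+1+(k+1-i)=k+1$.
(b) By (a), adding these edges to $X$ gives a free periodic set, which equals $X$ by maximality.
(c) If $y-x>kn$, the translates $(x+in,y+in)$, $0\le i\le k$, form a chain with largest left end $x+kn<y$.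
\end{proof}

Angles are best read by turning around their apex. For $v\in\mathbb Z$ let $<_v$ be the linear order on $\mathbb Z\setminus\{v\}$ that lists first the points to the right of $v$ and then those to the left, each in increasing order:
\[
v+1<_v v+2<_v\cdots\quad\cdots<_v v-2<_v v-1 .
\]
Then $u\prec v\prec w$ means $w<_v u$, and in that case $w\prec t\prec u$ means $w<_v t<_v u$. The points at distance at least $k$ from $v$ form the interval from $v+k$ to $v-k$ in this order. By Lemma~\ref{lem:basic}, the points joined to $v$ by an edge of $X$ of length at least $k$ form a finite list, and we obtain: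
\begin{equation}\label{eq:list}
\begin{gathered}
\text{if this list is } v+k=t_1<_v t_2<_v\dots<_v t_d=v-k,\\
\text{then the angles of $X$ at $v$ are } \angle(t_{j+1},v,t_j),\quad 1\le j\le d-1 .
\end{gathered}
\end{equation}

\begin{example}[$k=n=2$]\label{ex:22}
Let $X$ consist of all edges of length at most $2$ and all edges $(2i,2i+3)$ and $(2i,2i+4)$. A $3$-crossing would consist of edges of length $3$ or $4$ with even left ends $x_1<x_2<x_3$, and then $x_3\ge x_1+4\ge y_1$; so $X$ is free. Up to translation the missing edges of length at most $4$ are $(1,4)$ and $(1,5)$, and $(0,3)<(1,4)<(2,5)$ and $(0,4)<(1,5)<(2,6)$ are $3$-crossings; so $X$ is maximal. The list \eqref{eq:list} is $2,3,4,-4,-2$ at $v=0$ and $3,-2,-1$ at $v=1$, which gives $4+2=6$ angles up to translation. The points $0,2,3,4,5$ span a $2$-star with edges $(0,3),(2,4),(3,5),(0,4),(2,5)\in X$, shown in Figure~\ref{fig:star}. Its angles $\angle(4,0,3)$, $\angle(5,2,4)$, $\angle(0,3,5)$, $\angle(2,4,0)$, $\angle(3,5,2)$ represent five of the six orbits; the sixth is that of $\angle(-4,0,4)$. The edge $(2,5)$ lies in this star and in its translate by $2$.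
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (-2.6,0)--(8.6,0);
\foreach \i in {-2,...,8} {\fill (\i,0) circle (1.6pt); \node[below] at (\i,0) {$\i$};}
\foreach \y in {2,6,8} \draw[dashed] (\y,0) arc (0:180:2);
\foreach \y/\r in {3/1.5,4/2,4/1,5/1.5,5/1} \draw[very thick] (\y,0) arc (0:180:\r);
\end{tikzpicture}
\caption{The lift of a $2$-triangulation on $\mathcal C_2$, consisting of all edges of length at most $2$ and the edges $(2i,2i+3)$, $(2i,2i+4)$. Thick: the $2$-star on $0,2,3,4,5$, with median $3$. Dashed: three further edges of the greatest length $4$. The angle $\angle(-2,2,6)$ between two dashed edges belongs to no star.}\label{fig:star}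
\end{figure}

In this example each missing edge creates a $3$-crossing on its own. The next example shows that an orbit can be blocked although no single member of it is.

\begin{example}\label{ex:blocked}
Let $k=2$, $n=3$, and let $Y$ consist of all edges of length at most $2$ and the translates of $(2,5)$. Let $e=(0,4)$. The orbit of $e$ cannot be added to $Y$, since $(0,4)<(2,5)<(3,7)$ is a $3$-crossing. But $Y\cup\{e\}$ is free: by Lemma~\ref{lem:basic}(a) a $3$-crossing would contain two translates of $(2,5)$, and these do not cross. By Theorem~\ref{thm:structure}(6), this cannot happen in a maximal set; the proof must therefore use maximality at edges other than $e$.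
\end{example}

\section{The wall of longest edges}\label{sec:wall}

Put $\omega_i=(in,(i+k)n)$ for $i\in\mathbb Z$. We call the set of these edges the \emph{wall}. For every $c$,
\begin{equation}\label{eq:wallQ}
\omega_i\in Q_c \iff j_0-k+1\le i\le j_0,\qquad j_0=\lfloor c/n\rfloor,
\end{equation}
because $in\le c$ means $i\le j_0$ and $(i+k)n>c$ means $i+k\ge j_0+1$. So every $Q_c$ contains a $k$-crossing of wall edges.

\begin{lemma}\label{lem:wall}
Let $(a,a+L)$ be a longest edge of $X$. Then $X$ contains all edges $(a+in,a+(i+k)n)$, $i\in\mathbb Z$. In particular $L=kn$.
\end{lemma}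

For $k=1$ this was done in Example~\ref{ex:k1}, by replacing $(0,n)$ with the longest edge. In general we start from a $(k+1)$-crossing that uses wall edges, keep only a part of it that lies in $X$, and complete this part with translates of the longest edge.

\begin{proof}
Shift the labels so that $a=0$, and let $e_j=(jn,jn+L)\in X$. Every edge $f=(x,y)$ of $X$ satisfies $y\le x+L$, so one inequality suffices to compare $f$ with $e_j$:
\begin{equation}\label{eq:compare}
x<jn\ \Longrightarrow\ f<e_j,\qquad\qquad y>jn+L\ \Longrightarrow\ e_j<f .
\end{equation}
Let $m$ be defined by $(m-1)n<L\le mn$; then $1\le m\le k$. We write $x(f),y(f)$ for the ends of $f$.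

The set $X\cup\{\omega_i\}_{i\in\mathbb Z}$ is periodic, so by maximality it suffices to show that it is free. Suppose that it contains a $(k+1)$-crossing $F$, a chain in $Q_c$; after a translation $0\le c<n$. By \eqref{eq:wallQ} the wall edges in $Q_c$ have indices $-k+1,\dots,0$. Let $\omega_{i_1}<\dots<\omega_{i_r}$ be those in $F$; we have $r\ge1$ because $X$ is free. They cut the chain $F$ into $r+1$ gaps, which hold the other $k+1-r$ elements of $F$, all in $X$. The $k-r$ unused indices fall into the same gaps: $i_1+k-1$ before $i_1$, then $i_{l+1}-i_l-1$ between $i_l$ and $i_{l+1}$, and $-i_r$ after $i_r$. So some gap contains more elements of $F$ than unused indices. There are three cases, and in each we obtain a chain $f_1<\dots<f_p$ in $X$ with $1\le p\le k$.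
\begin{itemize}
\item[(A)] At least $p=i_1+k$ elements precede $\omega_{i_1}$. Then $x(f_p)<i_1n=(p-k)n$ and $y(f_1)>c\ge0$.
\item[(B)] At least $p=i_{l+1}-i_l$ elements lie between $\omega_{i_l}$ and $\omega_{i_{l+1}}$. Then $x(f_p)<i_{l+1}n$ and $y(f_1)>(i_l+k)n$. After translation by $-(i_l+k)n$ we have again $x(f_p)<(p-k)n$ and $y(f_1)>0$.
\item[(C)] At least $p=1-i_r$ elements follow $\omega_{i_r}$. Then $x(f_p)\le c<n$ and $y(f_1)>(i_r+k)n$. After translation by $-n$ we have $x(f_p)<0$ and $y(f_1)>(k-p)n$.
\end{itemize}

In cases (A) and (B), \eqref{eq:compare} gives the chain $f_1<\dots<f_p<e_{p-k}<\dots<e_0$. It has $p+(k-p+1)=k+1$ elements, largest left end $0$ and smallest right end $y(f_1)>0$. This is a $(k+1)$-crossing in $X$.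

In case (C) we only know $f_p<e_0$ on the right, and the other translates must be placed before $f_1$. Put $p'=p-k+m\le m$. Then $y(f_1)>(k-p)n=(m-p')n\ge L-p'n$, so $e_{-p'}<f_1$ by \eqref{eq:compare}. In particular $-p'n<x(f_1)<0$, so $p'\ge1$. The chain
\[
e_{-(m-1)}<\dots<e_{-p'}<f_1<\dots<f_p<e_0 ,
\]
whose initial part is empty if $p'=m$, has $(m-p')+p+1=k+1$ elements and largest left end $0$. Its smallest right end is $L-(m-1)n>0$ if $p'<m$, and $y(f_1)>(k-p)n\ge0$ if $p'=m$. Again $X$ contains a $(k+1)$-crossing.

Hence all $\omega_i$ lie in $X$, so $L\ge kn$, and $L=kn$ by Lemma~\ref{lem:basic}(c).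
\end{proof}

From now on the labels are shifted so that $a=0$; thus the wall is contained in $X$. The wall limits how far an edge can reach from a point that is not a multiple of $n$.

\begin{lemma}\label{lem:reach}
Let $(x,y)$ be an edge and $i\in\mathbb Z$. Suppose that either
\[
\text{\rm(a)}\ \ in<x<(i+1)n,\ \ y>(i+k)n,\qquad\text{or}\qquad \text{\rm(b)}\ \ in<y<(i+1)n,\ \ x<(i+1-k)n .
\]
Then $(x,y)$ and $\omega_{i-k+1},\dots,\omega_i$ form a $(k+1)$-crossing.
\end{lemma}

\begin{proof}
In case (a), $\omega_{i-k+1}<\dots<\omega_i<(x,y)$ is a chain with largest left end $x$ and smallest right end $(i+1)n>x$. In case (b), $(x,y)<\omega_{i-k+1}<\dots<\omega_i$ is a chain, since $\omega_{i-k+1}=((i+1-k)n,(i+1)n)$, with largest left end $in$ and smallest right end $y>in$.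
\end{proof}

\section{A single missing edge creates a crossing}\label{sec:strong}

This section proves part (6) of Theorem~\ref{thm:structure}.

\begin{proposition}\label{prop:strong}
If $e\notin X$ has length at most $kn$, then $X\cup\{e\}$ contains a $(k+1)$-crossing. Since $X$ is free, this crossing consists of $e$ and a $k$-crossing of $X$.
\end{proposition}

\subsection{Heights}

Maximality speaks of orbits, and we need a consequence of it that speaks of one edge. For this we measure, in each $Q_c$, how many edges of a chain of $X$ fit below a given position. For $x\le c\le y$ let the \emph{height} $h_c(x,y)$ be the largest size of a chain in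
\[
X\cap\{(x',y'): x'\le x,\ c<y'\le y\}\subseteq Q_c .
\]
The following properties are used throughout.
\begin{enumerate}
\item[(H1)] $0\le h_c\le k$, since $X$ is free, and $h_c$ is nondecreasing in $x$ and in $y$.
\item[(H2)] $h_c$ grows by at most $1$ when $x$ or $y$ grows by $1$, since a chain has at most one element with a given left end or a given right end.
\item[(H3)] For $x\le c<y$ we have $h_c(x,y)\le h_c(x-1,y-1)+1$ (drop the last element of a chain), with equality if $(x,y)\in X$ (append it).
\item[(H4)] $h_c(x,c)=0$, and $h_c(x,y)=0$ for $x\le c-kn$ by Lemma~\ref{lem:basic}(c).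
\end{enumerate}
An edge at which equality holds in (H3) for every $c$ looks, to all the heights, like an edge of $X$. All such edges can be added at once, and this is how maximality enters.

\begin{lemma}\label{lem:closure}
If $(x,y)\notin X$, there is $c$ with $x\le c<y$ and $h_c(x,y)=h_c(x-1,y-1)$.
\end{lemma}

\begin{proof}
Let $Z$ be the set of edges $(x,y)$ with $h_c(x,y)=h_c(x-1,y-1)+1$ for all $c$ with $x\le c<y$. Then $X\subseteq Z$ by (H3), and $Z$ is periodic because $h_{c+n}(x+n,y+n)=h_c(x,y)$. Let $(x_1,y_1)<\dots<(x_r,y_r)$ be a chain in $Z\cap Q_c$. Then $h_c(x_1,y_1)\ge1$, and for $i\ge2$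
\[
h_c(x_i,y_i)=h_c(x_i-1,y_i-1)+1\ge h_c(x_{i-1},y_{i-1})+1 .
\]
So $r\le h_c(x_r,y_r)\le k$, and $Z$ is free. By maximality $Z=X$. An edge outside $Z$ has the stated property by (H1) and (H3).
\end{proof}

Let $e=(x_0,y_0)\notin X$, let $c$ be given by the lemma, and let $h'_c$ be the height function of $X\cup\{e\}$, defined in the same way. Appending $e$ to a chain counted by $h_c(x_0-1,y_0-1)$ shows that $h'_c$ exceeds $h_c$ at $(x_0,y_0)$. Call a position where $h_c'>h_c$ a \emph{defect}. The idea is that a defect can always be moved up or to the right, and that at the places where it can end, the surplus element completes a $(k+1)$-crossing. Two small cases show all that can happen.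

\begin{example}\label{ex:defect}
(i) Let $k=1$, $n=3$, let $X$ consist of the edges of length $1$ and the translates of $(0,3)$ and $(1,3)$, and let $e=(0,2)$, $c=1$. Then $h_1(0,2)=0$ and $h_1'(0,2)=1$, a defect. It does not survive a unit step: $h_1(1,2)=h'_1(1,2)=1$ and $h_1(0,3)=h_1'(0,3)=1$, thanks to the edges $(1,2)$ and $(0,3)$. But these values force $(1,3)\in X$: an edge crossing $(1,3)$ has the form $(x,2)$ with $x\le0$, which is excluded by $h_1(0,2)=0$, or $(2,y)$ with $y>3$, which would cross $(0,3)$. So the defect moves diagonally: $h_1'(1,3)=2>1=h_1(1,3)$. It has reached the last column $x=c$, and the chain $(0,2)<(1,3)$ is the crossing.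

(ii) Let $X$ be as in Example~\ref{ex:22}, $e=(1,4)$, $c=2$. The edges of $X$ with $x\le1$ and $y\ge3$ are $(0,3),(1,3),(0,4)$, and no two are comparable; so $h_2(1,q)=1$ for all $q\ge3$. The chain $(0,3)<(1,4)$ gives $h_2'(1,q)=2$ for $q\ge4$. The defect runs up the column $x=1$ forever, and the wall edge $\omega_1=(2,6)$ extends the chain to a $3$-crossing.
\end{example}

\subsection{Comparing heights for different $c$}

The diagonal step in (i) must be justified in general. The difficulty is that we follow one function $h_c$, whereas Lemma~\ref{lem:closure} detects a missing edge through some $h_{c'}$ with $c'$ not under our control. We therefore compare the increments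
\[
\rho_c(x,y)=h_c(x,y)-h_c(x,y-1)\quad(x\le c<y),\qquad \lambda_c(x,y)=h_c(x,y)-h_c(x-1,y)\quad(x\le c\le y),
\]
which lie in $\{0,1\}$ by (H1) and (H2). Raising $c$ deletes the lowest rows of the region in which chains are counted. The next lemma says that this makes each remaining row more useful and each column less useful.

\begin{lemma}\label{lem:mono}
Let $c<c'$ and $x\le c$. Then $\rho_c(x,y)\le\rho_{c'}(x,y)$ for $y>c'$, and $\lambda_c(x,y)\ge\lambda_{c'}(x,y)$ for $y\ge c'$.
\end{lemma}

\begin{proof}
Let $x\le c<y$, and let $\varepsilon=1$ if $(x,y)\in X$ and $\varepsilon=0$ otherwise. Then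
\[
h_c(x,y)=\max\{h_c(x-1,y),\ h_c(x,y-1),\ h_c(x-1,y-1)+\varepsilon\}.
\]
Indeed each term is at most $h_c(x,y)$ by (H1) and (H3), and the last element of a largest nonempty chain has left end less than $x$, or right end less than $y$, or equals $(x,y)$. Put $\alpha=\rho_c(x-1,y)$ and $\beta=\lambda_c(x,y-1)$. The three terms exceed $h_c(x-1,y-1)$ by $\alpha,\beta,\varepsilon$, so $\rho_c(x,y)=\max(\alpha,\beta,\varepsilon)-\beta$ and $\lambda_c(x,y)=\max(\alpha,\beta,\varepsilon)-\alpha$. Explicitly,
\[
\varepsilon=1:\ \ \rho=1-\beta,\ \lambda=1-\alpha;\qquad\qquad \varepsilon=0:\ \ \rho=\alpha(1-\beta),\ \lambda=\beta(1-\alpha).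
\]
This local rule does not depend on $c$. In both cases $\rho$ is nondecreasing in $\alpha$ and nonincreasing in $\beta$, while $\lambda$ is nondecreasing in $\beta$ and nonincreasing in $\alpha$.

For $x\le c-kn$ all increments of $h_c$ and $h_{c'}$ vanish by (H4), and for $y=c'$ the claim on $\lambda$ holds because $\lambda_{c'}(x,c')=0$. For $c-kn<x\le c$ and $y>c'$ we use induction on $x$ and, for fixed $x$, on $y$. The claim on $\rho$ at $(x-1,y)$ says that $\alpha$ does not decrease when $c$ is replaced by $c'$, and the claim on $\lambda$ at $(x,y-1)$ says that $\beta$ does not increase. By the monotonicity of the local rule, $\rho$ does not decrease and $\lambda$ does not increase at $(x,y)$.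
\end{proof}

When $\alpha=\beta=1$, the value of $\varepsilon$ has no effect on $h_c(x,y)$. In a maximal set the edge is then present.

\begin{corollary}\label{cor:corner}
Let $x\le c<y$. If $\rho_c(x-1,y)=\lambda_c(x,y-1)=1$, then $(x,y)\in X$.
\end{corollary}

\begin{proof}
Otherwise Lemma~\ref{lem:closure} gives $c'$ with $x\le c'<y$ and $h_{c'}(x,y)=h_{c'}(x-1,y-1)$, and (H1) gives $\rho_{c'}(x-1,y)=\lambda_{c'}(x,y-1)=0$. Then $c'\ne c$. If $c'>c$, Lemma~\ref{lem:mono} gives $1=\rho_c(x-1,y)\le\rho_{c'}(x-1,y)=0$. If $c'<c$, the lemma for the pair $c'<c$ applies at $(x,y-1)$, since $x\le c'$ and $y-1\ge c$, and gives $0=\lambda_{c'}(x,y-1)\ge\lambda_c(x,y-1)=1$. Both are absurd.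
\end{proof}

\subsection{Proof of Proposition~\ref{prop:strong}}

Let $e=(x_0,y_0)$ and suppose that $X'=X\cup\{e\}$ is free. Fix $c$ with $x_0\le c<y_0$ and $h_c(x_0,y_0)=h_c(x_0-1,y_0-1)$. Write $h$ and $h'$ for the height functions of $X$ and $X'$ at this $c$. Then $h'$ is nondecreasing, satisfies (H3) with $X'$ in place of $X$, and $h\le h'\le h+1$ because a chain of $X'$ loses at most one element when $e$ is removed. Let
\[
\Delta=\{(p,q): p\le c\le q,\ h'(p,q)=h(p,q)+1\}
\]
be the set of defects. Since $h'(x_0,y_0)=h'(x_0-1,y_0-1)+1\ge h(x_0,y_0)+1$, we have $(x_0,y_0)\in\Delta$.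

\medskip\noindent\emph{Step 1: if $(p,q)\in\Delta$ and $p<c$, then one of $(p+1,q)$, $(p,q+1)$, $(p+1,q+1)$ is in $\Delta$.} Let $M=h(p,q)$, so $h'(p,q)=M+1$, and suppose that the first two points are not in $\Delta$. Then $h(p+1,q)=h'(p+1,q)\ge M+1$, so $\lambda_c(p+1,q)=1$, and $h(p,q+1)=h'(p,q+1)\ge M+1$, so $\rho_c(p,q+1)=1$. By Corollary~\ref{cor:corner}, $(p+1,q+1)\in X\subseteq X'$. Now (H3) gives $h'(p+1,q+1)=M+2$ and $h(p+1,q+1)=M+1$.

\medskip\noindent\emph{Step 2: no point $(c,q)$ is in $\Delta$.} By Lemma~\ref{lem:basic}(b), $X$ contains the chain $(c-k+1,c+1)<\dots<(c,c+k)$, so $h(c,q)\ge\min(q-c,k)$. On the other hand $h'(c,q)\le q-c$, as only $q-c$ right ends are available, and $h'(c,q)\le k$, as $X'$ is free.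

\medskip\noindent\emph{Step 3: for each $p\le c$, we have $(p,q)\notin\Delta$ for all large $q$.} Let $j=\lfloor p/n\rfloor\le j_0=\lfloor c/n\rfloor$ and $q\ge\max(c,(j+k)n)$. First,
\begin{equation}\label{eq:reach}
(x,y)\in X',\ x\le p\quad\Longrightarrow\quad y\le (j+k)n .
\end{equation}
Indeed, let $in\le x<(i+1)n$, so $i\le j$. If $x\neq in$, then $y\le(i+k)n$ by Lemma~\ref{lem:reach}(a), since $X'$ is free and contains the wall. If $x=in$, then $y\le (i+k)n$ because all edges of $X'$, including $e$, have length at most $kn$.

If $j\le j_0-k$, then $(j+k)n\le c$, and \eqref{eq:reach} gives $h'(p,q)=0$. Let $j\ge j_0-k+1$. We split the $k$ wall edges in $Q_c$, listed in \eqref{eq:wallQ}, at the index $j$. Those with $i\le j$ have left ends at most $p$ and right ends at most $q$, so $h(p,q)\ge j-j_0+k$. A chain counted by $h'(p,q)$ has left ends less than $(j+1)n$ and, by \eqref{eq:reach}, right ends at most $(j+k)n$, so it can be continued by $\omega_{j+1}<\dots<\omega_{j_0}$ inside $Q_c$. As $X'$ is free, $h'(p,q)+(j_0-j)\le k$. Hence $h'(p,q)\le h(p,q)$.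

\medskip
By Step 2 every point of $\Delta$ has $p<c$, so Step 1 produces an infinite sequence in $\Delta$ that starts at $(x_0,y_0)$ and has steps $(1,0)$, $(0,1)$, $(1,1)$. The coordinate $p$ is bounded, hence eventually constant, and from then on $q\to\infty$. This contradicts Step 3. \qed

\begin{remark}\label{rem:hyp}
The bound on the length of $e$ is used only in \eqref{eq:reach}, and it is needed: for $k=1$ the edge $(0,2n)$ crosses no edge of $X$ by Example~\ref{ex:k1}. The wall is needed as well. In Example~\ref{ex:blocked} the only edges of $Y$ with $x\le0$ and $y\ge2$ are $(-1,2)$ and $(0,2)$, so for $c=1$ the chain $(-1,2)<(0,4)$ is a defect at $(0,q)$ for all $q\ge4$, and it escapes without producing a crossing.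
\end{remark}

\section{Reduction to a polygon}\label{sec:main}

We prove Theorem~\ref{thm:main}. Two properties of stars are needed.

\begin{lemma}\label{lem:star}
Let $R$ be a $k$-star with vertices $s_0\prec\dots\prec s_{2k}$ in $\mathbb Z$, and put $p_i=s_{ik}$.
\begin{enumerate}
\item[(a)] If $R$ is contained in a free set $S$, then no edge $[s_j,t]\in S$ has $t$ strictly between the two neighbors $s_{j+k}$, $s_{j-k}$ of $s_j$ in the order $<_{s_j}$. The angles of $R$ are angles of $S$.
\item[(b)] The edges of $R$ form one closed cycle $p_0,p_1,\dots,p_{2k},p_{2k+1}=p_0$, and consecutive edges form the angles of $R$. The points $p_{i-1}$ and $p_{i+2}$ either both lie between $p_i$ and $p_{i+1}$ in the linear order, or both lie outside the closed interval spanned by them.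
\end{enumerate}
\end{lemma}

\begin{proof}
The indices of $s$ may be shifted cyclically, so we take $j=0$ and $i=0$.
(a) Suppose $[s_0,t]\in S$ with $s_k\prec t\prec s_{k+1}$. The edges $[s_l,s_{l+k}]$, $1\le l\le k$, cross pairwise, since $s_l\prec s_{l'}\prec s_{l+k}\prec s_{l'+k}$ for $l<l'$. Each crosses $[s_0,t]$, since $s_0\prec s_l\prec t\prec s_{l+k}$. This is a $(k+1)$-crossing in $S$. Also, an edge of $R$ has $k-1$ vertices of $R$ on one side and $k$ on the other, so its length is at least $k$.
(b) As $k$ is prime to $2k+1$, the points $p_0,\dots,p_{2k}$ are all the vertices, and the neighbors of $p_i$ are $p_{i\pm1}$. The points $p_{-1}=s_{k+1}$ and $p_2=s_{2k}$ both lie in the open cyclic interval from $p_1=s_k$ to $p_0=s_0$, and this interval is either the inside or the outside of the linear interval spanned by $p_0,p_1$.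
\end{proof}

\subsection{The window}

Put $D=kn$ and let $\angle(u,v,w)$ be as in Theorem~\ref{thm:main}. Let
\[
V=\{t: |t-v|\le(2k+2)D\},\qquad C=\{t:|t-v|\le(2k+1)D\}.
\]
We regard $V$ as the vertex set of an $N$-gon, $N=(4k+4)D+1$, and call $C$ the \emph{core}. The core is large enough to hold any walk of $2k+1$ edges of length at most $D$ starting from $v$, and the margin ensures that a point at distance at most $D$ from the core lies in $V$. The edges of $X$ with both ends in $V$ form a free set; extend it to a $k$-triangulation $S$ of the $N$-gon. Length continues to mean $|x-y|$, and an edge is \emph{long} if its length exceeds $D$.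

\begin{lemma}\label{lem:core}
\begin{enumerate}
\item[(a)] An edge of $S$ that is not long and has both ends in $C$ belongs to $X$.
\item[(b)] If $t\in C$ is a multiple of $n$, then $[t,t+D]$ and $[t,t-D]$ belong to $X$ and to $S$.
\item[(c)] If $t\in C$ is an end of a long edge of $S$, then $t$ is a multiple of $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise Proposition~\ref{prop:strong} gives a $k$-crossing of $X$ all of whose edges cross the given edge. Each of them has an end strictly inside the given edge, hence in $C$, and length at most $D$; so it has both ends in $V$ and lies in $S$. This contradicts the freeness of $S$.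

(b) These are wall edges with ends in $V$.

(c) Let $(x,y)\in S$ be long. Suppose $x\in C$ and $in<x<(i+1)n$. Then $y>x+D>(i+k)n$, and Lemma~\ref{lem:reach}(a) gives a $(k+1)$-crossing with $\omega_{i-k+1},\dots,\omega_i$. These wall edges have left ends at least $(i+1-k)n>x-D$ and right ends at most $(i+k)n<y$, so they lie in $S$. Suppose $y\in C$ and $in<y<(i+1)n$. Then $x<y-D<(i+1-k)n$, and Lemma~\ref{lem:reach}(b) applies. Now the wall edges have left ends greater than $x$ and right ends at most $(i+k)n<y+D$, so again they lie in $S$. Both cases contradict the freeness of $S$.
\end{proof}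

So in the core $S$ differs from $X$ only by long edges at multiples of $n$, and there the two wall edges shield them. Indeed, in the order $<_t$ the set $\mathbb Z\setminus\{t\}$ splits into five consecutive pieces:
\begin{equation}\label{eq:five}
\{t<s<t+D\},\quad \{t+D\},\quad \{|s-t|>D\},\quad \{t-D\},\quad \{t-D<s<t\}.
\end{equation}

\subsection{The angle survives in $S$}

Suppose $[v,s]\in S$ with $w<_v s<_v u$. If $|s-v|\le D$, then $[v,s]\in X$ by Lemma~\ref{lem:core}(a), although $\angle(u,v,w)$ is an angle of $X$. So $[v,s]$ is long, $s$ is in the middle piece of \eqref{eq:five} for $t=v$, and $[v,v\pm D]\in X$ by Lemma~\ref{lem:core}(b),(c). If $|u-v|<D$, then $u$, which comes after $s$, lies in the last piece, and $w<_v v-D<_v u$. If $|w-v|<D$, then $w$, which comes before $s$, lies in the first piece, and $w<_v v+D<_v u$. Either way an edge of $X$ enters the angle, a contradiction. This is the first use of the hypothesis on the lengths.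

The two edges of the angle have lengths between $k$ and $D$, and $N-D\ge k$, so their polygon lengths are at least $k$; also $N\ge 2k+1$. By Theorem~\ref{thm:PS} the angle belongs to a unique $k$-star $R$ contained in $S$.

\subsection{The star lies in $X$}

Number the vertices of $R$ as in Lemma~\ref{lem:star}(b), with edges $g_i=[p_i,p_{i+1}]$, $0\le i\le 2k$, so that $g_0$ is an edge of the given angle of length less than $D$. If no $g_i$ is long, all vertices of $R$ are within $(2k+1)D$ of $v$, and $R$ is contained in $X$ by Lemma~\ref{lem:core}(a).

Suppose that some edge is long, and let $g_r$ be the first one; $1\le r\le 2k$. Then $p_0,\dots,p_r\in C$. Shielding forces $g_{r-1}$ to be a wall edge, but says nothing directly about $g_0$. To go back along the star we use Lemma~\ref{lem:star}(b), which shows that the star keeps running along the wall in one direction. We prove by descending induction on $i=r-1,\dots,0$: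
\begin{itemize}
\item[$(\ast_i)$] $|p_i-p_{i+1}|=D$, both $p_i$ and $p_{i+1}$ are multiples of $n$, and $p_{i+2}$ does not lie between $p_i$ and $p_{i+1}$.
\end{itemize}
For $i=0$ this contradicts the choice of $g_0$, the second use of the hypothesis.

\emph{The case $i=r-1$.} Let $t=p_r$. By Lemma~\ref{lem:core}, $t$ is a multiple of $n$ and $[t,t\pm D]\in S$. The neighbor $p_{r+1}$ lies in the middle piece of \eqref{eq:five}. If $|p_{r-1}-t|<D$, then $p_{r-1}$ lies in the first or the last piece, and $t+D$ or $t-D$ lies strictly between the two neighbors in $<_t$, contrary to Lemma~\ref{lem:star}(a). As $g_{r-1}$ is not long, $|p_{r-1}-t|=D$, and $p_{r-1}$ is a multiple of $n$. Since $|p_{r+1}-t|>D$, the point $p_{r+1}$ is not between $p_{r-1}$ and $t$.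

\emph{From $i$ to $i-1$, for $1\le i\le r-1$.} Let $z=p_i$ and $p_{i+1}=z+\eta D$ with $\eta=\pm1$. By $(\ast_i)$ and Lemma~\ref{lem:star}(b), $p_{i-1}$ lies outside the closed interval spanned by $z$ and $z+\eta D$. As $g_{i-1}$ is not long, $p_{i-1}=z-\eta\delta$ with $1\le\delta\le D$. By Lemma~\ref{lem:core}(b), $[z,z-\eta D]\in S$. If $\delta<D$, then $z+D<_z z-D<_z z-\delta$ and $z+\delta<_z z+D<_z z-D$, so for either sign $z-\eta D$ lies strictly between the neighbors $p_{i+1}$ and $p_{i-1}$ of $z$, contrary to Lemma~\ref{lem:star}(a). Hence $p_{i-1}=z-\eta D$. This is a multiple of $n$, and $p_{i+1}=z+\eta D$ is not between $p_{i-1}$ and $z$. This proves $(\ast_{i-1})$.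

Thus $R$ has no long edge and is contained in $X$.

\subsection{Uniqueness}

Let $R'$ be a $k$-star contained in $X$ to which the angle belongs. Its edges have length at most $D$ and form a cycle through $v$, so its vertices lie in $V$ and $R'$ is contained in $S$. The uniqueness in Theorem~\ref{thm:PS} gives $R'=R$. Theorem~\ref{thm:main} is proved. \qed

\section{Counting angles, stars and edges}\label{sec:structure}

We prove Theorem~\ref{thm:structure}, with $a=0$ as before. Part (6) is Proposition~\ref{prop:strong}. ``Star'' means $k$-star contained in $X$.

\medskip\noindent\emph{Part (1).} The bound is Lemma~\ref{lem:basic}(c), and the wall lies in $X$ by Lemma~\ref{lem:wall}. An edge $(b,b+kn)$ with $in<b<(i+1)n$ has right end greater than $(i+k)n$, so it is not in $X$ by Lemma~\ref{lem:reach}(a). Hence the edges of length $kn$ are exactly the wall edges, and their left ends determine the class.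

\medskip\noindent\emph{Part (2).} If the two edges of an angle do not both have length $kn$, one is shorter by (1), and Theorem~\ref{thm:main} applies. Let both have length $kn$. Then $w<_v u$ forces $w=v+kn$, $u=v-kn$, and $v\in n\mathbb Z$ by (1). A star with this angle can be numbered so that $s_0=v$, $s_k=v+kn$, $s_{k+1}=v-kn$. Then $s_{2k}$ equals or follows $s_{k+1}$ in $<_v$, so $s_{2k}<v$, and the edge $[s_k,s_{2k}]$ is longer than $kn$, which is impossible. Conversely, for $v\in n\mathbb Z$ the two wall edges at $v$ form an angle, because the points between $v+kn$ and $v-kn$ in $<_v$ are at distance greater than $kn$ from $v$. We call these angles \emph{exceptional}.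

\medskip\noindent\emph{Part (3).} The list \eqref{eq:list} starts to the right of $v$, ends to the left of $v$ and changes sides once. So at each $v$ there is exactly one angle $\angle(u,v,w)$ with $u<v<w$; call it $\theta_v$. For $v\in n\mathbb Z$ it is the exceptional angle. For $v\notin n\mathbb Z$ no edge at $v$ has length $kn$, by (1), so $\theta_v$ belongs to a unique star. Let $R$ be a star with vertex $s_0=v$. Then $s_1<_v\dots<_v s_{2k}$, so $s_{k+1}<v<s_k$ holds if and only if exactly $k$ vertices lie to the right of $v$, that is, if and only if $v$ is the median. By Lemma~\ref{lem:star}(a) the angle of $R$ at $v$ is an angle of $X$. Hence the stars with median $v$ are the stars to which $\theta_v$ belongs: there is one if $v\notin n\mathbb Z$ and none otherwise. Every star has one median, and translation by $n$ shifts it by $n$, so the orbits of stars correspond to the $n-1$ nonzero residues.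

\medskip\noindent\emph{Part (4).} Let $E$ be the number of edges of $T$ of length at least $k$, and let $d_v$ be the length of the list \eqref{eq:list} at $v$. Each orbit of edges contains one edge with left end and one edge with right end in $\{0,\dots,n-1\}$, so $\sum_{v=0}^{n-1}d_v=2E$, and there are $2E-n$ orbits of angles. One of them is exceptional. Every other angle belongs to a unique star, and every star has $2k+1$ angles, which are nonexceptional angles of $X$ by Lemma~\ref{lem:star}(a) and (2). The angles of one star $R$ lie in distinct orbits: if $\theta$ and $\theta+jn$ both belong to $R$, then $\theta+jn$ belongs to $R$ and to $R+jn$, so $R=R+jn$ and $j=0$. With (3) we obtain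
\[
2E-n-1=(2k+1)(n-1),\qquad\text{that is,}\qquad E=k(n-1)+n .
\]
By Lemma~\ref{lem:basic}(b) exactly $n$ edges of $T$ have length $k$, so $k(n-1)$ have length greater than $k$.

For the converse, a free periodic set as described extends to a maximal one, since by Lemma~\ref{lem:basic}(c) only finitely many orbits are available. The maximal set has $k(n-1)$ orbits of length greater than $k$, and all shorter edges were present; so nothing was added.

\medskip\noindent\emph{Part (5).} Let $e\in X$ have length $\ell\ge k$ and let $v$ be an end of $e$. A star containing $e$ has exactly one angle at $v$; it uses $e$, and it is a nonexceptional angle of $X$. Conversely each nonexceptional angle at $v$ that uses $e$ belongs to exactly one star, which contains $e$. So the stars containing $e$ are in bijection with the nonexceptional angles at $v$ that use $e$. In the list \eqref{eq:list} the other end of $e$ is the first or the last entry if $\ell=k$, and an inner entry if $\ell>k$; so $e$ is used by one angle at $v$ in the first case and by two in the second. By (1) and (2), an exceptional angle is among them if and only if $\ell=kn$, and there is only one exceptional angle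 at $v$. This leaves two angles if $k<\ell<kn$, one if $\ell=k<kn$, and one if $\ell=kn>k$. \qed

\begin{remark}
The case $\ell=k=kn$ left out of (5) is $n=1$. Then $X$ consists of all edges of length at most $k$, every angle is exceptional, and there is no star.
\end{remark}

\begin{thebibliography}{9}

\bibitem{PS}
V.~Pilaud, F.~Santos,
\emph{Multitriangulations as complexes of star polygons},
Discrete Comput. Geom. 41 (2009).

\bibitem{STYZ}
Saskia Solotko, Katherine Tung, Mengyuan Yang, Yuchong Zhang,
\emph{Multitriangulations on the half-cylinder},
arXiv:2506.16598 (2025).

\end{thebibliography}
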